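\title{Silting-discreteness of preprojective algebras of Dynkin type}

\begin{abstract}
We determine which preprojective algebras of Dynkin type over an algebraically closed field are silting-discrete: exactly those of types $A_1$, $A_2$, $A_3$, $D_{2m}$ $(m\ge 2)$, $E_7$ and $E_8$. In particular the preprojective algebras of types $A_n$ $(n\ge 4)$, $D_{2m+1}$ $(m\ge 2)$ and $E_6$ are tilting-discrete but not silting-discrete. In these types, mutating the algebra twice at a suitable vertex that is moved by the Nakayama permutation gives a silting complex whose endomorphism algebra has the Kronecker algebra as a quotient of an idempotent subalgebra. Among the positive cases the main work is type $A_3$, which we reduce to a classification of the silting objects of a triangulated category of rank two.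
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $k$ be an algebraically closed field and $A$ a basic finite-dimensional $k$-algebra. Write $\mathrm{K^b}(\operatorname{proj}A)$ for the bounded homotopy category of finitely generated projective $A$-modules. An object $T$ of a triangulated category $\mathcal T$ is \emph{silting} if $\operatorname{Hom}(T,T[i])=0$ for all $i>0$ and $\operatorname{thick}(T)=\mathcal T$, where $\operatorname{thick}(T)$ is the smallest triangulated subcategory that contains $T$ and is closed under direct summands. It is \emph{tilting} if moreover $\operatorname{Hom}(T,T[i])=0$ for all $i<0$, and \emph{basic} if its indecomposable summands are pairwise nonisomorphic. For silting objects $T,U$ write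
\[
T\ge U\quad\text{if}\quad \operatorname{Hom}(T,U[i])=0\ \text{ for all } i>0 .
\]
The category $\mathcal T$ is \emph{silting-discrete} if for every silting object $T$ and every integer $\ell>0$ there are, up to isomorphism, finitely many basic silting objects $U$ with $T\ge U\ge T[\ell]$. It is \emph{tilting-discrete} if the same finiteness holds when $T$ ranges over tilting objects and $U$ over basic tilting objects. The algebra $A$ is called silting-discrete or tilting-discrete if $\mathrm{K^b}(\operatorname{proj}A)$ is.

The condition $T\ge U\ge T[\ell]$ bounds the length of $U$ as measured from $T$. For $T=A$, a silting complex $U$ with terms in degrees $-\ell,\dots,0$ satisfies $A\ge U\ge A[\ell]$: the space $\operatorname{Hom}(A,U[i])=H^i(U)$ vanishes for $i>0$, and $\operatorname{Hom}(U,A[\ell+i])=0$ for $i>0$ because $U$ has no term in degree $-\ell-i$. For $A=k$ the basic silting complexes are the shifts $k[i]$, and each interval $T\ge U\ge T[\ell]$ has $\ell+1$ elements.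

Aihara and Mizuno \cite{AM} proved that the preprojective algebras of Dynkin type are all tilting-discrete. We answer the following question from August and Dugas \cite{AD}: \emph{is every preprojective algebra of Dynkin type silting-discrete?} Tilting-discreteness suggests a positive answer, and so do the smallest types $A_1$, $A_2$, $A_3$. The answer is nevertheless negative, and type $A_4$ is already a counterexample.

\begin{theorem}\label{thm:main}
Let $\Pi$ be the preprojective algebra of a Dynkin graph $\Delta$ over $k$. Then $\Pi$ is silting-discrete if and only if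
\[
\Delta\in\{A_1,A_2,A_3\}\cup\{D_{2m}\ (m\ge2),\ E_7,\ E_8\}.
\]
Thus $\Pi$ is not silting-discrete for $A_n$ $(n\ge4)$, $D_{2m+1}$ $(m\ge2)$ and $E_6$.
\end{theorem}

The dividing line comes from the Nakayama permutation $i\mapsto i^*$ of the self-injective algebra $\Pi$. New silting objects are built from old ones by mutation, which replaces one indecomposable summand by a cone. If $i^*=i$ for all $i$, then Serre duality turns the vanishing of $\operatorname{Hom}(T,T[i])$ for $i>0$ into vanishing for $i<0$ at every stage of mutation; all objects reached are tilting, and tilting-discreteness decides the matter (Section~\ref{sec:easy}). If $i^*\ne i$, mutation at $P_i$ leaves the tilting objects at once. Mutating twice at $P_i$ produces a summand $X'$ with a new map to $P_{i^*}$ that comes from the socle. When the shortest path from $i$ to $i^*$ is not itself in the socle, it gives a second, independent map, and the two maps form a Kronecker quiver (Section~\ref{sec:failure}). This part settles the question and uses only Section~\ref{sec:background}. In types $A_2$ and $A_3$ the permutation is nontrivial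 but the second map vanishes. Type $A_2$ is elementary; type $A_3$ occupies Sections~\ref{sec:A3}--\ref{sec:closure}.

\section{Background}\label{sec:background}

\subsection{Preprojective algebras}\label{sub:preproj}

Let $\overline\Delta$ be the quiver with the vertices of $\Delta$ and with two arrows $i\to j$, $j\to i$ for each edge $i\sim j$. The \emph{preprojective algebra} $\Pi$ is the quotient of the path algebra $k\overline\Delta$ by the ideal generated by one relation $\rho_i=\sum_{j\sim i}\pm(i\to j\to i)$ at each vertex $i$. Since $\Delta$ is a tree, the signs can be changed at will by rescaling arrows and relations. The relations are homogeneous of degree $2$, so $\Pi$ is graded by path length.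

Paths and maps are composed from left to right. The indecomposable projectives are $P_i=\Pi e_i$, and $\operatorname{Hom}(P_i,P_j)=e_i\Pi e_j$ is spanned by the paths from $i$ to $j$. A map between direct sums is a matrix whose rows are indexed by the summands of the source, and composition is the matrix product. We put $D=\operatorname{Hom}_k(-,k)$ and $\operatorname{Hom}^i(U,V)=\operatorname{Hom}(U,V[i])$, and $\operatorname{Hom}^\bullet(U,V)$ is the resulting graded vector space.

We use the following standard facts; see for example \cite{BBK}. The algebra $\Pi$ is finite-dimensional and self-injective. Let $h$ be the Coxeter number of $\Delta$; we need $h(A_n)=n+1$, $h(D_n)=2n-2$ and $h(E_6)=12$. There is a permutation $i\mapsto i^*$ of the vertices and a homogeneous element $\omega_i\in e_i\Pi e_{i^*}$ of degree $h-2$ with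
\[
\operatorname{soc}(e_i\Pi)=k\omega_i=\operatorname{soc}(\Pi e_{i^*}).
\]
The permutation is the nontrivial graph involution for $A_n$ $(n\ge2)$, $D_{2m+1}$ and $E_6$, and the identity for $A_1$, $D_{2m}$, $E_7$, $E_8$. The top-degree part of $e_i\Pi$ lies in the socle, so $\Pi$ vanishes in degrees above $h-2$. The Nakayama functor $\nu$ is an autoequivalence of $\operatorname{proj}\Pi$ with $\nu P_i\cong P_{i^*}$. Applied termwise it is an autoequivalence of $\mathrm{K^b}(\operatorname{proj}\Pi)$, and \emph{Serre duality} holds there:
\[
\operatorname{Hom}(U,V)\cong D\operatorname{Hom}(V,\nu U).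
\]

\begin{lemma}\label{lem:stable}
A silting complex $T$ with $\nu T\cong T$ is tilting.
\end{lemma}

\begin{proof}
For $i>0$ we have $\operatorname{Hom}(T,T[-i])\cong D\operatorname{Hom}(T[-i],\nu T)\cong D\operatorname{Hom}(T,T[i])=0$.
\end{proof}

\subsection{Computing with complexes}\label{sub:complexes}

A homotopy $h^n\colon U^n\to V^{n-1}$ produces the null-homotopic map with components $d_U^nh^{n+1}+h^nd_V^{n-1}$. For a projective $P$ in degree $0$, the space $\operatorname{Hom}^i(P,V)$ is the $i$-th cohomology of the complex $\operatorname{Hom}(P,V^\bullet)$, and $\operatorname{Hom}^i(U,P)$ is the $i$-th cohomology of $\operatorname{Hom}(U^{-\bullet},P)$. Multiplying one differential of a complex by a nonzero scalar gives an isomorphic complex, so we suppress the signs that shifts and cones introduce. We write $\operatorname{fib}(f)=\operatorname{cone}(f)[-1]$. Three further tools are used.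
\begin{itemize}
\item[(C1)] \emph{Cancellation.} If a differential $E\oplus F\to E'\oplus F'$ has matrix $\left(\begin{smallmatrix}\varphi&\beta\\ \gamma&\varepsilon\end{smallmatrix}\right)$ with $\varphi$ invertible, then deleting $E,E'$ and replacing the differential by $\varepsilon-\gamma\varphi^{-1}\beta$ gives a homotopy equivalent complex. Hence every complex is isomorphic in $\mathrm{K^b}(\operatorname{proj}\Pi)$ to a \emph{radical} complex, one whose differentials have entries in $\operatorname{rad}\Pi$, with terms in the same range of degrees.
\item[(C2)] \emph{One-dimensional Hom spaces.} If $\dim\operatorname{Hom}(U,V)=1$, all nonzero maps $U\to V$ have isomorphic cones, and a triangle equivalence $F$ sends this cone to the cone of any nonzero map $FU\to FV$.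
\item[(C3)] \emph{Classes.} The Grothendieck group of $\mathrm{K^b}(\operatorname{proj}\Pi)$ is free on the classes $[P_j]$, with $[U]=\sum_n(-1)^n[U^n]$. The Euler form $\chi(U,V)=\sum_i(-1)^i\dim\operatorname{Hom}^i(U,V)$ depends only on $[U]$ and $[V]$, and equals $\dim\operatorname{Hom}(U,V)$ if $U,V$ are summands of a tilting complex.
\end{itemize}

\subsection{Mutation and the two-term criterion}\label{sub:mutation}

Let $\mathcal T$ be a Hom-finite Krull--Schmidt $k$-linear triangulated category with a silting object. A map $f\colon X\to Y'$ with $Y'\in\operatorname{add}Y$ is a \emph{left $\operatorname{add}Y$-approximation} if every map from $X$ to an object of $\operatorname{add}Y$ factors through $f$. It is \emph{minimal} if every endomorphism $g$ of $Y'$ with $fg=f$ is invertible. Minimal approximations exist and are unique up to isomorphism, and every approximation is the sum of the minimal one and a map $0\to Y''$. Right approximations are dual. We write $T*T[1]*\cdots*T[\ell]$ for the class of iterated extensions of objects of $\operatorname{add}T,\dots,\operatorname{add}T[\ell]$; thus $U\in T*T[1]$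 means that there is a triangle $T_0\to U\to T_1[1]\to T_0[1]$ with $T_0,T_1\in\operatorname{add}T$.

A module $M$ over a finite-dimensional algebra $B$ is \emph{$\tau$-tilting} if $\operatorname{Hom}_B(M,\tau M)=0$, with $\tau$ the Auslander--Reiten translation, and $M$ has as many nonisomorphic indecomposable summands as $B$ has simple modules. It is \emph{support $\tau$-tilting} if it is $\tau$-tilting over $B/BeB$ for some idempotent $e$. The algebra $B$ is \emph{$\tau$-tilting finite} if it has finitely many basic support $\tau$-tilting modules. A \emph{brick} is a module whose endomorphism algebra is $k$. We use these theorems.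
\begin{itemize}
\item[(AI)] \cite{AI} If $T=X\oplus Y$ is silting and $X\to Y'$ is a left $\operatorname{add}Y$-approximation with cone $X'$, then $X'\oplus Y$ is silting (\emph{left mutation} at $X$); dually for right mutation. All basic silting objects have the same number of indecomposable summands. If $T\ge U\ge T[\ell]$, then $U\in T*T[1]*\cdots*T[\ell]$.
\item[(IJY)] \cite{IJY} For $T$ silting, the basic silting objects in $T*T[1]$ are in bijection with the basic support $\tau$-tilting $\operatorname{End}(T)$-modules, compatibly with mutation.
\item[(DIJ)] \cite{DIJ} A finite-dimensional algebra is $\tau$-tilting finite if and only if it has finitely many bricks.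
\item[(AM)] \cite[Theorem~2.4]{AM} Let $A\in\mathcal T$ be silting. Then $\mathcal T$ is silting-discrete if and only if for every $T$ obtained from $A$ by iterated irreducible left mutation there are finitely many basic silting $U$ with $T\ge U\ge T[1]$.
\item[(A)] \cite{Ai} If $\mathcal T$ is silting-discrete and $T\ge U$ are basic silting objects, then $U$ is an iterated irreducible left mutation of $T$.
\end{itemize}
Here a mutation is \emph{irreducible} if $T$ is basic, $X$ is indecomposable and the approximation is minimal. If the cone of some approximation is indecomposable, it is the new summand of the irreducible mutation.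

A silting object $U\in T*T[1]$ satisfies $T\ge U\ge T[1]$: for $i>0$ the space $\operatorname{Hom}^i(T,U)$ lies between $\operatorname{Hom}^i(T,T_0)=0$ and $\operatorname{Hom}^{i+1}(T,T_1)=0$, and $\operatorname{Hom}^{i}(U,T[1])$ lies between $\operatorname{Hom}^i(T_1,T)=0$ and $\operatorname{Hom}^{i+1}(T_0,T)=0$. With (AI) and (IJY) this shows that the interval $T\ge U\ge T[1]$ is finite exactly when $\operatorname{End}(T)$ is $\tau$-tilting finite. So (AM) gives the criterion on which the paper rests.

\begin{proposition}\label{prop:criterion}
\begin{itemize}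
\item[(a)] If $\operatorname{End}(T)$ is not $\tau$-tilting finite for some silting object $T$, then $\mathcal T$ is not silting-discrete.
\item[(b)] Let $\mathcal S$ be a nonempty set of basic silting objects that is closed under irreducible left mutation. If $\operatorname{End}(T)$ is $\tau$-tilting finite for all $T\in\mathcal S$, then $\mathcal T$ is silting-discrete.
\end{itemize}
\end{proposition}

\begin{lemma}\label{lem:bricks}
Representation-finite algebras are $\tau$-tilting finite. If $B$ is $\tau$-tilting finite, so are $B^{\mathrm{op}}$, every quotient $B/I$ and every idempotent subalgebra $eBe$. The Kronecker algebra, the path algebra of $\bullet\rightrightarrows\bullet$, is not $\tau$-tilting finite.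
\end{lemma}

\begin{proof}
By (DIJ) we count bricks. Bricks are indecomposable, which gives the first claim. The duality $D$ matches bricks over $B$ and over $B^{\mathrm{op}}$. The functors $\operatorname{mod}B/I\to\operatorname{mod}B$ and $-\otimes_{eBe}eB\colon\operatorname{mod}eBe\to\operatorname{mod}B$ are fully faithful; for the second, $\operatorname{Hom}_B(M\otimes eB,M'\otimes eB)=\operatorname{Hom}_{eBe}(M,(M'\otimes eB)e)$ and $(M'\otimes eB)e=M'$. Fully faithful functors send nonisomorphic bricks to nonisomorphic bricks. For the Kronecker quiver take the representations $k\rightrightarrows k$ with maps $(1,\lambda)$, $\lambda\in k$. A morphism from $(1,\lambda)$ to $(1,\lambda')$ is a pair of scalars $(u,v)$ with $u=v$ and $u\lambda'=\lambda v$. So these are pairwise nonisomorphic bricks, and $k$ is infinite.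
\end{proof}

\subsection{Two sources of representation-finite algebras}\label{sub:string}

A finite-dimensional quotient of the path algebra of an oriented cycle is a Nakayama algebra and is representation-finite. A \emph{string algebra} is a finite-dimensional algebra $kQ/I$ with $I$ generated by paths of length at least $2$, such that each vertex has at most two incoming and two outgoing arrows, and each arrow $\beta$ has at most one arrow $\gamma$ with $\beta\gamma\notin I$ and at most one arrow $\alpha$ with $\alpha\beta\notin I$. A \emph{band} is a closed walk in arrows and formal inverses of arrows, not a proper power, such that, read cyclically, no letter is followed by its inverse and no run of arrows or of inverse arrows spells a path in $I$. By the classification of Butler and Ringel, a string algebra without bands is representation-finite. Long paths lie in $I$, so a band changes direction. It is thus cut into maximal \emph{directed pieces}, each a path not in $I$, and consecutive pieces meet alternately in two different arrows with a common target and two different arrows with a common source.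 In particular:
\begin{itemize}
\item[(S)] a string algebra in which no vertex has two incoming arrows, or no vertex has two outgoing arrows, is representation-finite.
\end{itemize}

\section{A Kronecker quiver after two mutations}\label{sec:failure}

By Proposition~\ref{prop:criterion}(a) we want a silting complex whose endomorphism algebra has infinitely many bricks. The simplest cause is a double arrow.

\begin{lemma}\label{lem:kronecker}
Let $M_1\not\cong M_2$ be indecomposable summands of a silting object $T$ of $\mathcal T$. Put $H=\operatorname{Hom}(M_1,M_2)$, $J_l=\operatorname{rad}\operatorname{End}(M_l)$ and $R=J_1H+HJ_2$. If $\dim H/R\ge2$, then $\operatorname{End}(T)$ is not $\tau$-tilting finite and $\mathcal T$ is not silting-discrete.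
\end{lemma}

\begin{proof}
Let $C=\operatorname{End}(M_1\oplus M_2)=e\operatorname{End}(T)e$. Its radical is $J=J_1\oplus J_2\oplus H\oplus\operatorname{Hom}(M_2,M_1)$, and $C/J=k\times k$ as $k$ is algebraically closed. The component of $J^2$ in $H$ is $R$. Choose a subspace $H_0$ of codimension $2$ in $H$ with $R\subseteq H_0$. Then $I=J_1\oplus J_2\oplus H_0\oplus\operatorname{Hom}(M_2,M_1)$ lies between $J^2$ and $J$ and is stable under the two idempotents, so it is an ideal, and $C/I$ is the Kronecker algebra. Now apply Lemma~\ref{lem:bricks} and Proposition~\ref{prop:criterion}(a).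
\end{proof}

\subsection{The double mutation at a vertex}

Fix a vertex $i$ and put $\omega=\omega_i$, $P_{\ne i}=\bigoplus_{j\ne i}P_j$ and $P'=\bigoplus_{j\sim i}P_j$. Let $a=(a_j)\colon P_i\to P'$ be the row of arrows out of $i$, and $b=(b_j)\colon P'\to P_i$ the column of arrows into $i$, with signs chosen so that $\rho_i=ab$. Put $x=ba\colon P'\to P'$. Two exactness properties control all computations.

\begin{lemma}\label{lem:exact}
Let $j$ be any vertex.
\begin{itemize}
\item[(E1)] A map $f\colon P'\to P_j$ satisfies $af=0$ if and only if $f\in b\,e_i\Pi e_j$.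
\item[(E2)] An element $g\in e_i\Pi e_j$ satisfies $bg=0$ if and only if $g=0$, or $j=i^*$ and $g\in k\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) If $f=bv$, then $af=0$ since $ab=0$. Conversely let $af=0$ and lift the components $f_l$ to $\tilde f_l\in k\overline\Delta$. Then $\sum_la_l\tilde f_l$ lies in the relation ideal $I$. An element of $e_iI$ is a combination of terms $u\rho_vw$ with $u$ a path starting at $i$. If $u$ is trivial, the term is $\rho_iw=\sum_la_lb_lw$; otherwise it lies in $a_lI$ for some $l$. So $\sum_la_l(\tilde f_l-r_l-b_lv)=0$ in $k\overline\Delta$ for some $r_l\in I$ and $v\in e_i k\overline\Delta e_j$. Paths with different first arrows are independent, so $\tilde f_l=r_l+b_lv$ and $f=bv$ in $\Pi$.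

(E2) The equation $bg=0$ says that every arrow ending at $i$ kills $g$ from the left. The other arrows do so because $g=e_ig$. So $bg=0$ if and only if $g\in\operatorname{soc}(\Pi e_j)=k\omega_{j^*}$, and $\omega_{j^*}$ starts at $j^*$.
\end{proof}

\begin{lemma}\label{lem:double}
Let $X=(P_i\xrightarrow{a}P')$ in degrees $-1,0$ and $X'=(P_i\xrightarrow{a}P'\xrightarrow{x}P')$ in degrees $-2,-1,0$. Then $X\oplus P_{\ne i}$ and $T=X'\oplus P_{\ne i}$ are silting, and $X'\not\cong P_j$ for $j\ne i$. If $h\ge4$, then $\operatorname{End}(X')$ is local, and its radical is spanned by the classes of chain maps $(\varepsilon_{-2},\varepsilon_{-1},\varepsilon_0)$ whose components are homogeneous of one positive degree.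
\end{lemma}

\begin{proof}
A path from $i$ to $j\ne i$ begins with an arrow, so $e_i\Pi e_j=a\operatorname{Hom}(P',P_j)$ and $a$ is a left $\operatorname{add}P_{\ne i}$-approximation with cone $X$. For $j\neq i$, (E1) gives
\[
\operatorname{Hom}(X,P_j)=\{f\colon P'\to P_j\mid af=0\}=b\,e_i\Pi e_j=x\operatorname{Hom}(P',P_j);
\]
there are no homotopies because $X^1=0$. Since $ax=0$, the map $x$ defines a chain map $X\to P'$, and the display says that it is a left $\operatorname{add}P_{\ne i}$-approximation. Its cone is $X'$. Both complexes are silting by (AI). By (C3), $[X']=[P_i]\ne[P_j]$.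

The differentials of $X'$ are homogeneous, so a chain endomorphism $(\varphi_{-2},\varphi_{-1},\varphi_0)$ is a sum of chain endomorphisms with components of one degree. In degree $0$, $\varphi_{-2}$ is a scalar $\lambda$ and $\varphi_{-1},\varphi_0$ are diagonal scalar matrices. From $a\varphi_{-1}=\lambda a$ we get $\varphi_{-1}=\lambda$. With $\varphi_0=\operatorname{diag}(\mu_j)$, the $j$-th column of $x\varphi_0=\lambda x$ reads $(\mu_j-\lambda)ba_j=0$. By (E2), $ba_j\ne0$, since $\deg a_j=1<h-2$. So $\varphi_0=\lambda$. The algebra of chain endomorphisms is therefore finite-dimensional and graded with degree-$0$ part $k$, hence local with radical its positive part. Null-homotopic maps have entries in $\operatorname{rad}\Pi$, so $\operatorname{End}(X')$ is a nonzero quotient of this algebra.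
\end{proof}

Suppose now that $i^*\ne i$, so that $P_{i^*}$ is a summand of $P_{\ne i}$. The first mutation is not tilting: $\omega_{i^*}a=0$, so $\omega_{i^*}$ is a nonzero element of $\operatorname{Hom}^{-1}(P_{i^*},X)$. The second mutation changes the maps to $P_{i^*}$. By (E2), $xf=b(af)$ vanishes if and only if $af\in k\omega$, so
\begin{equation}\label{eq:H}
\operatorname{Hom}(X,P_{i^*})=\{f\mid af=0\},\qquad H:=\operatorname{Hom}(X',P_{i^*})=\{f\mid af\in k\omega\},
\end{equation}
where $f$ ranges over maps $P'\to P_{i^*}$. One map is gained, and this happens at no other vertex $j \neq i$.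

\begin{example}[type $A_4$]\label{ex:A4}
Let the vertices be $1,2,3,4$ with arrows $\alpha_l\colon l\to l+1$ and $\beta_l\colon l+1\to l$, and relations $\alpha_1\beta_1=0$, $\beta_1\alpha_1=\alpha_2\beta_2$, $\beta_2\alpha_2=\alpha_3\beta_3=:y$, $\beta_3\alpha_3=0$. Here $h-2=3$. Take $i=2$, so $i^*=3$ and $P'=P_1\oplus P_3$, with
\[
a=(\beta_1\ \ \alpha_2),\qquad b=\begin{pmatrix}\alpha_1\\-\beta_2\end{pmatrix},\qquad x=\begin{pmatrix}0&\alpha_1\alpha_2\\-\beta_2\beta_1&-y\end{pmatrix}.
\]
Paths from $1$ or $3$ to $3$ have even length, and $\Pi$ vanishes in degree $4$. So $\operatorname{Hom}(P',P_3)$ has the basis $\binom{0}{e_3}$, $\binom{\alpha_1\alpha_2}{0}$, $\binom{0}{y}$. The product of $x$ with the first vector is $\binom{\alpha_1\alpha_2}{-y}\ne0$; with the other two it has degree $4$ and vanishes. So $H$ is two-dimensional and concentrated in degree $2$. The space $R$ of Lemma~\ref{lem:kronecker} for $M_1=X'$, $M_2=P_3$ lies in degrees $\ge3$ by Lemma~\ref{lem:double}, so $R=0$. Hence $\Pi(A_4)$ is not silting-discrete.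

A basis of $H$ that generalizes is $f_1=b\alpha_2=\binom{\alpha_1\alpha_2}{-y}$, which comes from the shortest path $2\to3$ and is killed by $a$, and $f_0=\binom{\alpha_1\alpha_2}{0}$, with $af_0=\beta_1\alpha_1\alpha_2$ the only path $2\to 3$ of degree $3$ up to the relations, hence a generator of the socle. After one mutation only $f_1$ is present.
\end{example}

\subsection{The general case}

In general $f_0$ and $f_1$ have different degrees and $R\ne0$ is possible. Degree still shows $f_1\notin R$, since $f_1$ has the least degree in $H$. For $f_0$ we need another test, and multiplication by $a$ provides it.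

\begin{proposition}\label{prop:failure}
Let $i$ be a vertex with $i^*\ne i$ and $\operatorname{dist}(i,i^*)<h-2$. Then $\Pi$ is not silting-discrete.
\end{proposition}

\begin{proof}
Let $d=\operatorname{dist}(i,i^*)\ge1$ and let $p\in e_i\Pi e_{i^*}$ be the shortest path. It is nonzero, because a term $u\rho_vw$ from $i$ to $i^*$ has degree at least $d+2$. All paths from $i$ to $i^*$ have the parity of $d$, as $\Delta$ is a tree, and $\omega$ has degree $h-2>d$. So $h-2\ge d+2\ge3$, and Lemma~\ref{lem:double} applies in full. We apply Lemma~\ref{lem:kronecker} to $T=X'\oplus P_{\neq i}$ with $M_1=X'$ and $M_2=P_{i^*}$.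

Since $\omega$ has positive degree, $\omega=af_0$ with $f_0$ homogeneous of degree $h-3$. By \eqref{eq:H} and (E1),
\[
H=b\,e_i\Pi e_{i^*}\oplus kf_0 .
\]
Put $f_1=bp$. It has degree $d+1$ and is nonzero by (E2), since $\deg p<\deg\omega$. The first summand of $H$ lies in degrees $\ge d+1$, and $h-3\ge d+1$. The radicals $J_1$ and $J_2$ are spanned by homogeneous elements of positive degree, so
\begin{equation}\label{eq:degR}
R=J_1H+HJ_2\ \text{ lies in degrees}\ \ge d+2 .
\end{equation}

Next we show $aR=0$. For $f\in H$ and $z\in J_2$ we have $afz\in k\omega z=0$, as $\omega\in\operatorname{soc}(e_i\Pi)$. Let $\varepsilon\in J_1$ be homogeneous of positive degree; then $\varepsilon f=\varepsilon_0f$ and $x\varepsilon_0=\varepsilon_{-1}x$. The element $a\varepsilon_0f_0$ has degree at least $1+1+(h-3)>h-2$ and so vanishes. For $f=bq$ consider $g=a\varepsilon_0b\in e_i\Pi e_i$. Then $bg=x\varepsilon_0b=\varepsilon_{-1}bab=0$, so $g=0$ by (E2) because $i\ne i^*$, and $a\varepsilon_0f=gq=0$.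

Let $\lambda f_0+\mu f_1\in R$. Applying $a$ gives $\lambda\omega=0$, so $\lambda=0$, and then $\mu=0$ by \eqref{eq:degR}. Thus $\dim H/R\ge2$.
\end{proof}

\begin{corollary}\label{cor:failure}
$\Pi$ is not silting-discrete for $A_n$ $(n\ge4)$, $D_n$ $(n\ge5$ odd$)$ and $E_6$.
\end{corollary}

\begin{proof}
For $A_n$ take $i=2$; then $i^*=n-1\ne2$ and the distance is $n-3<n-1=h-2$. For $D_n$ take one of the two exchanged end vertices; the distance is $2<2n-4$. For $E_6$ take the end of a long arm; the distance is $4<10$.
\end{proof}

\begin{remark}
The infinitely many $U\in T*T[1]$ have terms in degrees $-3,\dots,0$, so they lie in the interval $\Pi\ge U\ge\Pi[3]$. Both hypotheses of Proposition~\ref{prop:failure} are used. If $i=i^*$, then $P_{i^*}$ is not a summand of $T$. If $d=h-2$, then $p\in k\omega$ and $f_1=bp=0$. This happens at the end vertices of $A_n$, which in types $A_2$ and $A_3$ are the only vertices with $i^*\ne i$.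
\end{remark}

\section{Trivial Nakayama permutation, and type $A_2$}\label{sec:easy}

\begin{proposition}\label{prop:trivial}
$\Pi$ is silting-discrete for $A_1$, $D_{2m}$, $E_7$ and $E_8$.
\end{proposition}

This case also follows from \cite{AD}.

\begin{proof}
Call a basic silting complex \emph{fixed} if $\nu$ fixes each indecomposable summand up to isomorphism. In these types $\Pi$ is fixed, and fixed complexes are tilting by Lemma~\ref{lem:stable}. Let $T=X\oplus Y$ be fixed with $X$ indecomposable, and let $f\colon X\to Y'$ be a minimal left $\operatorname{add}Y$-approximation. Then $\nu f$ is a minimal left approximation of $\nu X\cong X$ with respect to $\operatorname{add}\nu Y=\operatorname{add}Y$. By uniqueness $\nu\operatorname{cone}(f)\cong\operatorname{cone}(f)$, so the irreducible left mutation is fixed. The dual argument covers right mutation. Thus the set $\mathcal S$ of fixed complexes is closed under irreducible mutation on both sides.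

Let $T\in\mathcal S$. Consider the basic silting complexes in $T*T[1]$ that are joined to $T$ by a chain of irreducible mutations inside $T*T[1]$. They are fixed, hence tilting, and lie between the tilting complex $T$ and $T[1]$. Since $\Pi$ is tilting-discrete \cite{AM}, there are finitely many. By (IJY) they form a finite connected component of the mutation graph of support $\tau$-tilting $\operatorname{End}(T)$-modules, and a finite component is the whole graph \cite[Corollary~2.38]{AIR}. So $\operatorname{End}(T)$ is $\tau$-tilting finite, and Proposition~\ref{prop:criterion}(b) applies.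
\end{proof}

\begin{proposition}\label{prop:A2}
$\Pi(A_2)$ is silting-discrete.
\end{proposition}

\begin{proof}
There are arrows $a\colon P_1\to P_2$ and $b\colon P_2\to P_1$ with $ab=0=ba$. A radical complex has terms $(P_1\otimes V_j)\oplus(P_2\otimes W_j)$ with vector spaces $V_j,W_j$, and its differential is $a\otimes(V_j\to W_{j+1})+b\otimes(W_j\to V_{j+1})$. The condition $d^2=0$ holds automatically. So a radical complex is a representation, without relations, of two linear quivers
\[
\cdots\to W_{-1}\to V_0\to W_1\to V_2\to\cdots,\qquad\cdots\to V_{-1}\to W_0\to V_1\to W_2\to\cdots,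
\]
and isomorphisms and direct sums of representations give isomorphisms and direct sums of complexes. A finite linear quiver has finitely many indecomposable representations. By (C1), there are finitely many indecomposable objects of $\mathrm{K^b}(\operatorname{proj}\Pi)$ with terms in a given bounded range of degrees.

Let $T\ge U\ge T[\ell]$. By (AI), $U\in T*\cdots*T[\ell]$. An extension of two complexes with terms in a range of degrees is a cone with terms in that range, so $U$ and its summands have terms in a range that depends only on $T$ and $\ell$. A basic $U$ is a sum of distinct members of a finite list.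
\end{proof}

\section{Type $A_3$: the algebra and its symmetries}\label{sec:A3}

From now on $\Pi=\Pi(A_3)$ and $\mathcal D=\mathrm{K^b}(\operatorname{proj}\Pi)$. Neither argument of Section~\ref{sec:easy} applies: mutations need not be tilting, and $\operatorname{rad}^2\Pi\neq0$. We use Proposition~\ref{prop:criterion}(b) and must find a mutation-closed set $\mathcal S$ that we can describe. The silting complexes that contain $P_3$ are governed by a category of rank two, which we classify. They are not closed under mutation at $P_3$, so we enlarge the set by a group $G$ of autoequivalences and show that after mutation some summand still lies in the orbit $G\cdot P_3$.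

\subsection{Multiplication rules}

The arrows are $a_1\colon P_1\to P_2$, $b_1\colon P_2\to P_1$, $a_2\colon P_2\to P_3$, $b_2\colon P_3\to P_2$, with relations
\[
a_1b_1=0,\qquad b_2a_2=0,\qquad b_1a_1=a_2b_2=:x .
\]
Here $h-2=2$, so $\Pi$ has the basis $e_1,e_2,e_3$; $a_1,b_1,a_2,b_2$; $a_1a_2,\ b_2b_1,\ x$, and all products of degree $\ge3$ vanish. Thus $e_2\Pi e_2=ke_2\oplus kx$ and every other $e_i\Pi e_j$ is one-dimensional. We have $\nu P_1\cong P_3$, $\nu P_2\cong P_2$, $\nu P_3\cong P_1$. The algebra $\Pi$ is $\tau$-tilting finite \cite{Mi}. Hom spaces with a projective are computed by these rules.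
\begin{itemize}
\item[(R1)] $\operatorname{Hom}(P_1,-)$ sends $a_1,a_2,a_1a_2$ to isomorphisms $k\to k$ and $x,b_1,b_2$ to $0$.
\item[(R2)] $\operatorname{Hom}(P_2,-)$ has bases $b_1$; $e_2,x$; $a_2$ on $P_1,P_2,P_3$. The map $a_1$ acts by $b_1\mapsto x$. The maps $x,a_2$ send $e_2$ to $x,a_2$ and kill $x$. The map $a_1a_2$ acts by $0$.
\item[(R3)] $\operatorname{Hom}(P_3,-)$ sends $b_1,b_2$ to isomorphisms $k\to k$ and $a_1,a_2,a_1a_2,x$ to $0$.
\item[(R4)] $\operatorname{Hom}(-,P_3)$ sends $a_1,a_2$ to isomorphisms $k\to k$ and $x,b_2$ to $0$.
\end{itemize}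
For a finite set $I$ of integers, $k^I$ is the graded vector space that is $k$ in each degree of $I$ and $0$ elsewhere; $[c,d]$ is an interval of integers. The following complexes have their last term in degree $0$:
\begin{gather*}
X=(P_1\xrightarrow{a_1}P_2),\quad X_3=(P_3\xrightarrow{b_2}P_2),\quad Z=(P_2\xrightarrow{a_2}P_3),\quad W=(P_1\xrightarrow{a_1a_2}P_3),\\
X'=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2),\qquad V=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2\xrightarrow{x}P_2),\\
S=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2\xrightarrow{a_2}P_3).
\end{gather*}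
Put $Y=X_3[-1]$, in degrees $0,1$, and $F=(P_2\xrightarrow{x}P_2\xrightarrow{b_1}P_1)$, in degrees $0,1,2$. The complexes $X,X'$ are those of Lemma~\ref{lem:double} for $i=1$, so $P_3\oplus P_2\oplus X'$ is silting.

\subsection{Autoequivalences and a duality}

The flip $a_1\leftrightarrow b_2$, $b_1\leftrightarrow a_2$ is an automorphism of $\Pi$ and induces an autoequivalence $\sigma$ of $\mathcal D$ that exchanges $P_1,P_3$. The assignment $a_l\leftrightarrow b_l$ is an anti-automorphism: it fixes each of $a_1b_1$, $b_2a_2$, $b_1a_1$, $a_2b_2$. Composed with $\operatorname{Hom}_\Pi(-,\Pi)$ it gives a contravariant involution $\delta$ of $\mathcal D$ that fixes each $P_i$, reverses complexes and satisfies $\delta(U[1])=(\delta U)[-1]$. It preserves silting complexes, $\operatorname{End}(\delta T)=\operatorname{End}(T)^{\mathrm{op}}$, and $\delta X'=F$.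

More symmetries come from Rickard's theorem: if $T_1\oplus T_2\oplus T_3$ is a tilting complex and there is an algebra isomorphism $\Pi\to\operatorname{End}(T_1\oplus T_2\oplus T_3)$ that sends $e_i$ to the idempotent of $T_i$, then some triangle autoequivalence of $\mathcal D$ sends $P_i$ to $T_i$. By Lemma~\ref{lem:stable}, mutation at a $\nu$-stable summand gives tilting complexes.

\begin{lemma}\label{lem:rs}
Let $P_2^\sharp=(P_1\oplus P_3\xrightarrow{\binom{a_1}{b_2}}P_2)$ in degrees $0,1$. There are triangle autoequivalences $r,s$ of $\mathcal D$ with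
\[
r(P_1,P_2,P_3)\cong(X,P_2,X_3),\qquad s(P_1,P_2,P_3)\cong(P_1,P_2^\sharp,P_3).
\]
\end{lemma}

\begin{proof}
The complex $T_r=X\oplus P_2\oplus X_3$ is the left mutation of $\Pi$ at $P_1\oplus P_3$, and $T_s=P_1\oplus P_2^\sharp\oplus P_3$ is the right mutation at $P_2$. The functor $\nu$ sends $a_1,b_2$ to nonzero multiples of $b_2,a_1$, so $\nu X\cong X_3$, $\nu X_3\cong X$ and $\nu P_2^\sharp\cong P_2^\sharp$. Both complexes are tilting, and (C3) gives the dimensions of Hom spaces between summands. The Euler form has the symmetric matrix $C$ with rows $(1,1,1)$, $(1,2,1)$, $(1,1,1)$. It sends the class vectors $(-1,1,0)$, $(0,1,-1)$, $(1,-1,1)$ of $X$, $X_3$, $P_2^\sharp$ to $(0,1,0)$, $(0,1,0)$, $(1,0,1)$. Pairing with the class vectors of the summands shows that both $\operatorname{End}(T_r)$ and $\operatorname{End}(T_s)$ have Cartan matrix $C$. It therefore suffices to find in each case four maps that satisfy the relations of $\Pi$ and such that the images of the ten basis elements are nonzero; the image of $x$ is nilpotent, hence independent of the identity.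

For $T_r$ let $p\colon P_2\to X$ and $p_3\colon P_2\to X_3$ be the inclusions in degree $0$, and let $q\colon X\to P_2$ and $q_3\colon X_3\to P_2$ be given by $x$. Send $a_1,b_1,a_2,b_2$ to $q,p,p_3,q_3$. Then $pq=x=p_3q_3\neq 0$. The map $qp$ has components $(0,x)$ in degrees $-1,0$, and the homotopy $b_1$ gives $(a_1b_1,b_1a_1)=(0,x)$; so $qp=0$. The map $qp_3\colon X\to X_3$ also has components $(0,x)$, but the homotopies $\lambda a_2$ give $\lambda(a_1a_2,x)$; so $qp_3\ne0$. Applying $\sigma$ gives $q_3p_3=0$ and $q_3p\ne0$. All four maps are nonzero because these composites are.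

For $T_s$ let $\pi_1,\pi_3$ be the projections of $P_2^\sharp$ to $P_1,P_3$, and let $j_1=(0\ \ a_1a_2)\colon P_1\to P_2^\sharp$ and $j_3=(b_2b_1\ \ 0)\colon P_3\to P_2^\sharp$; these are chain maps since degree $3$ vanishes. Send $a_1,b_1,a_2,b_2$ to $j_1,\pi_1,\pi_3,j_3$. Then $j_1\pi_1=0=j_3\pi_3$, $j_1\pi_3=a_1a_2$ and $j_3\pi_1=b_2b_1$. A homotopy $(\lambda b_1\ \ \mu a_2)\colon P_2\to P_1\oplus P_3$ gives the map
\[
\begin{pmatrix}0&\mu a_1a_2\\ \lambda b_2b_1&0\end{pmatrix}\ \text{in degree }0,\qquad(\lambda+\mu)x\ \text{in degree }1 .
\]
For $(\lambda,\mu)=(-1,1)$ this is $\pi_1j_1-\pi_3j_3$. The map $\pi_1j_1$ itself would need $\mu=1$, $\lambda=0$ and $\lambda+\mu=0$. So $\pi_1j_1=\pi_3j_3\ne0$ in $\mathcal D$.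
\end{proof}

Let $G$ be the group generated by $r,s,\sigma,[1]$, acting on isomorphism classes, and let $O=G\cdot P_3$.

\begin{lemma}\label{lem:orbit}
We have $sW\cong W$, $sZ\cong X$ and $X'\cong r^2P_1$. The objects $P_1,X,X_3,Y,Z,X',V,F$ lie in $O$.
\end{lemma}

\begin{proof}
All Hom spaces below are one-dimensional, being images under $r^{\pm1}$ or $s$ of one-dimensional spaces, and we use (C2). First, $sW$ is the cone of a nonzero map $P_1\to P_3$, which is $W$. Next, $sZ=\operatorname{cone}(\pi_3)$ is the complex $P_1\oplus P_3\to P_2\oplus P_3$ with matrix $\left(\begin{smallmatrix}-a_1&0\\-b_2&1\end{smallmatrix}\right)$, and canceling $P_3$ by (C1) leaves $X$. So $P_1=\sigma P_3$, $X=rP_1$, $X_3=rP_3$, $Y=X_3[-1]$ and $Z=s^{-1}X$ lie in $O$.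

Since $X=\operatorname{cone}(a_1)$, we get $rX=\operatorname{cone}(q\colon X\to P_2)=X'$. Then $rX'$ is the cone of a nonzero map $X'\to P_2$; the map $x$ is one, so $rX'=V$. For $F$ let $Y_1=\operatorname{fib}(b_1\colon P_2\to P_1)$. Then $rY_1=\operatorname{fib}(p\colon P_2\to X)=P_1$. Hence $\operatorname{Hom}(P_2,Y_1)\cong\operatorname{Hom}(P_2,P_1)$ is one-dimensional; it is spanned by $x$, and $F=\operatorname{fib}(x\colon P_2\to Y_1)$. So $rF=\operatorname{fib}(P_2\to P_1)=Y_1$ and $r^2F=P_1$.
\end{proof}

\section{Reduction at $P_3$}\label{sec:reduction}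

The object $P_3$ is exceptional: $\operatorname{Hom}^\bullet(P_3,P_3)=k^{\{0\}}$. Let
\[
\mathcal C=\{M\mid\operatorname{Hom}^\bullet(M,P_3)=0\}=\{M\mid\operatorname{Hom}^\bullet(P_1,M)=0\},
\]
where the equality is Serre duality. This is a thick subcategory of $\mathcal D$, hence Hom-finite and Krull--Schmidt. For $N\in\mathcal D$ put $K_N=\bigoplus_iP_3[i]\otimes D\operatorname{Hom}(N,P_3[i])$. The canonical map $N\to K_N$ induces an isomorphism on $\operatorname{Hom}^\bullet(-,P_3)$, so in the triangle
\begin{equation}\label{eq:pi}
K_N[-1]\to\pi N\to N\to K_N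
\end{equation}
the object $\pi N$ lies in $\mathcal C$. Since $\operatorname{Hom}^\bullet(M,K_N)=0$ for $M\in\mathcal C$, the assignment $\pi$ is right adjoint to the inclusion of $\mathcal C$; it is a triangle functor, and it is the identity on $\mathcal C$. In this situation the composite $\mathcal C\to\mathcal D\to\mathcal Q:=\mathcal D/\operatorname{thick}(P_3)$ is an equivalence with inverse induced by $\pi$. Thus $\pi N\cong M$ whenever $M\in\mathcal C$ and $N\cong M$ in $\mathcal Q$, and $\operatorname{Hom}^\bullet(\pi N,\pi N')=\operatorname{Hom}^\bullet_{\mathcal Q}(N,N')$. The functor $s$ fixes $P_3$, so it preserves $\mathcal C$ and commutes with $\pi$.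

Many objects $N$ have the same $\pi N$. The silting conditions with respect to $P_3$ single out one of them. For $M\in\mathcal C$ define its \emph{lift} as the cone of the evaluation map,
\[
\widetilde M=\operatorname{cone}\Big(\bigoplus_{j\ge1}P_3[-j]\otimes\operatorname{Hom}^j(P_3,M)\to M\Big).
\]
Lifting commutes with $s$, again because $s$ fixes $P_3$.

\begin{lemma}\label{lem:lift}
Let $N\in\mathcal D$ have no summand $P_3$ and satisfy $\operatorname{Hom}^i(P_3,N)=0=\operatorname{Hom}^i(N,P_3)$ for $i>0$. Put $M=\pi N$. Then $N\cong\widetilde M$, and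
\begin{itemize}
\item[(H1)] $\operatorname{Hom}^i(P_3,N)\cong\operatorname{Hom}^i(P_3,M)$ for $i\le0$;
\item[(H2)] $\dim\operatorname{Hom}(N,P_3)=\dim\operatorname{Hom}^1(P_3,M)$.
\end{itemize}
\end{lemma}

\begin{proof}
By hypothesis $K_N[-1]=\bigoplus_{j\ge1}P_3[-j]\otimes V_j$ with $V_j=D\operatorname{Hom}(N,P_3[1-j])$. So $\operatorname{Hom}^j(P_3,K_N[-1])$ is $V_j$ for $j\ge1$ and $0$ for $j\le0$. Consider the long exact sequence of $\operatorname{Hom}^\bullet(P_3,-)$ on \eqref{eq:pi}. The maps $\operatorname{Hom}^{i}(P_3,N)\to\operatorname{Hom}^{i}(P_3,K_N)=\operatorname{Hom}^{i+1}(P_3,K_N[-1])$ all vanish. For $i>0$ the source is zero and for $i<0$ the target is zero. For $i=0$ a nonzero value would give a composite $P_3\to N\to P_3$ that is nonzero in $\operatorname{End}(P_3)=k$, and $P_3$ would split off. So there are short exact sequences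
\[
0\to\operatorname{Hom}^i(P_3,K_N[-1])\to\operatorname{Hom}^i(P_3,M)\to\operatorname{Hom}^i(P_3,N)\to0 .
\]
For $i\le0$ the left term vanishes, which is (H1). For $i\ge1$ the right term vanishes, so $V_i\cong\operatorname{Hom}^i(P_3,M)$. These isomorphisms identify $K_N[-1]\to M$ with the evaluation map, so $N\cong\widetilde M$; the case $i=1$ is (H2).
\end{proof}

Let $\mathcal S_0$ be the set of basic silting complexes that contain $P_3$. By (AI) they have the form $P_3\oplus N_1\oplus N_2$ with $N_1,N_2$ indecomposable, and $N_1$, $N_2$, $N_1\oplus N_2$ satisfy the hypotheses of Lemma~\ref{lem:lift}.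

\begin{lemma}\label{lem:reduce}
Let $T=P_3\oplus N_1\oplus N_2\in\mathcal S_0$ and $M_l=\pi N_l$. Then $M_1\oplus M_2$ is a basic silting object of $\mathcal C$ with $M_1,M_2$ indecomposable, and
\begin{itemize}
\item[(H3)] $\pi\colon\operatorname{Hom}(N_l,N_m)\to\operatorname{Hom}(M_l,M_m)$ is onto, and its kernel consists of the maps that factor through $\operatorname{add}P_3$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $N=N_1\oplus N_2$, $M=\pi N$, $K=K_N$. By adjunction $\operatorname{Hom}^i(M,M)=\operatorname{Hom}^i(M,N)$, and \eqref{eq:pi} gives an exact sequence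
\[
\operatorname{Hom}^i(K,N)\to\operatorname{Hom}^i(N,N)\to\operatorname{Hom}^i(M,N)\to\operatorname{Hom}^i(K[-1],N).
\]
The last term is a sum of spaces $\operatorname{Hom}^{i+j}(P_3,N)$ with $j\ge1$, so it vanishes for $i\ge0$. Hence $\operatorname{Hom}^i(M,M)=0$ for $i>0$. For $i=0$ we get surjectivity, and the kernel consists of the maps that factor through $N\to K$. The summands $P_3[1-j]$ of $K$ with $j\ge2$ have $\operatorname{Hom}(P_3[1-j],N)=\operatorname{Hom}^{j-1}(P_3,N)=0$, so such maps factor through $\operatorname{add}P_3$; conversely $\pi P_3=0$. This is (H3). Since $N_l\cong\widetilde{M_l}$, we have $M_l\ne0$ and $M_1\not\cong M_2$. Each $\operatorname{End}(M_l)$ is a nonzero quotient of a local algebra, hence local. Finally, the objects $N'$ with $\pi N'\in\operatorname{thick}(M)$ form a thick subcategory that contains $T$, so $\mathcal C=\pi\mathcal D\subseteq\operatorname{thick}(M)$.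
\end{proof}

For $T=\Pi$ we have $K_{P_1}=K_{P_2}=P_3$, so $\pi P_1=W[-1]$ and $\pi P_2=Z[-1]$. Hence $W\oplus Z$ is silting in $\mathcal C$.

\section{The silting objects of $\mathcal C$}\label{sec:C}

Rules (R1)--(R3) give the degrees in which $\operatorname{Hom}^\bullet(P_j,-)$ is nonzero; it is one-dimensional in each.
\[
\begin{array}{c|cccc}
&Z&X&W&S\\\hline
P_1&\emptyset&\emptyset&\emptyset&\emptyset\\
P_2&\{-1\}&\{0\}&[-1,0]&\emptyset\\
P_3&[-1,0]&[-1,0]&[-1,0]&[-3,0]
\end{array}
\]
In the first row the differentials other than $x$ act as isomorphisms, and in the third row all act by $0$. In the second row, the class of $x$ survives for $Z$, the class of $e_2$ survives for $X$, the differential is $0$ for $W$, and for $S$ the sequence $kb_1\to ke_2\oplus kx\to ke_2\oplus kx\to ka_2$ is exact. The first row shows $Z,X,W,S\in\mathcal C$.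

\begin{lemma}\label{lem:table}
For $A$ in the left column and $B$ in the top row, $\operatorname{Hom}^\bullet(A,B)=k^I$ with $I$ as follows.
\[
\begin{array}{c|cccc}
&Z&X&W&S\\\hline
Z&\{0\}&[-1,1]&[-1,0]&[-3,0]\\
X&\{-1\}&\{0\}&[-1,0]&\emptyset\\
W&[-1,0]&[-1,0]&[-1,0]&[-3,0]\\
S&\emptyset&[-1,2]&[-1,2]&[-3,0]
\end{array}
\]
In particular $Z,X,W,S$ have endomorphism algebra $k$. There are triangles
\begin{equation}\label{eq:triangles}
X\to W\to Z\to X[1],\qquad Z\to S\to X[2]\to Z[1]
\end{equation}
in which all six maps are nonzero.
\end{lemma}

\begin{proof}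
For $B\in\mathcal C$ we have $\operatorname{Hom}^\bullet(P_1,B)=0$, so the triangles $P_1\to P_2\to X$ and $P_1\to P_3\to W$ identify the rows of $X$ and $W$ with the rows of $P_2$ and $P_3$. Applying $s$ turns the pairs $(Z,Z)$ and $(Z,W)$ into $(X,X)$ and $(X,W)$. Since $\operatorname{Hom}^\bullet(P_1,S)=0=\operatorname{Hom}^\bullet(P_2,S)$, the triangles $P_2\to P_3\to Z$ and $X'\to P_3\to S$ show that $\operatorname{Hom}^\bullet(Z,S)$ and $\operatorname{Hom}^\bullet(S,S)$ equal $\operatorname{Hom}^\bullet(P_3,S)$. For $(Z,X)$, the map $\operatorname{Hom}(P_3,X)\to\operatorname{Hom}(P_2,X)$ sends $b_2$ to $a_2b_2=x=b_1a_1$, which is zero in $\operatorname{Hom}(P_2,X)$. So the long exact sequence of $P_2\to P_3\to Z$ adds the degree $1$, from $\operatorname{Hom}(P_2,X)$, to the degrees $-1,0$ from $P_3$. By Serre duality $\operatorname{Hom}^\bullet(S,P_2)=0$, and $\operatorname{Hom}^\bullet(S,P_3)=0$. So $\operatorname{Hom}^\bullet(S,Z)=0$, while for $B=X,W$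
\[
\operatorname{Hom}^i(S,B)\cong\operatorname{Hom}^{i+1}(S,P_1)\cong D\operatorname{Hom}^{-i-1}(P_3,S),
\]
which is $k$ for $-3\le-i-1\le0$. The first triangle is the octahedral axiom for $a_1a_2$. The second comes from the subcomplex $Z\subset S$. If a map in a triangle is zero, one of the three objects is, up to shift, the sum of the other two; this is impossible for indecomposables.
\end{proof}

For $n\ge0$ define the pairs
\[
\beta=(W,Z),\qquad\alpha=(Z,X[1]),\qquad\gamma_n=(Z,S[n]),\qquad\gamma'_n=(S,X[2+n]).
\]
By Lemma~\ref{lem:table}, the degree-$0$ Hom spaces between the two members are as follows. For $\alpha$ and $\beta$ they are $k$ in both directions. For $\gamma_n$ and $\gamma'_n$ the space from the second member to the first is $0$, and the space from the first to the second is $k$ if $n=0$ and $0$ if $n\ge1$.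

\begin{proposition}\label{prop:C}
The category $\mathcal C$ is silting-discrete, and its basic silting objects are exactly the objects $s^j\xi[t]$ with $\xi$ one of $\alpha,\beta,\gamma_n,\gamma'_n$ and $j,t\in\mathbb Z$.
\end{proposition}

\begin{proof}
Let $(A,B)$ be a silting pair with $\dim\operatorname{Hom}(A,B)\le1$. Its left mutation at $A$ is $(A[1],B)$ if $\operatorname{Hom}(A,B)=0$, and $(\operatorname{cone}(f),B)$ for a nonzero $f\colon A\to B$ otherwise. By (C2) the cones are read off from \eqref{eq:triangles}:
\[
\begin{array}{c|l|l}
&\text{at the first member}&\text{at the second member}\\\hline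
\beta&(X[1],Z)=\alpha&s^{-1}\beta\\
\alpha&(W[1],X[1])=s\beta[1]&(Z,S)=\gamma_0\\
\gamma_0&(X[2],S)=\gamma'_0&\gamma_1\\
\gamma_n,\ n\ge1&(Z[1],S[n])=\gamma_{n-1}[1]&\gamma_{n+1}\\
\gamma'_0&(Z[1],X[2])=\alpha[1]&\gamma'_1\\
\gamma'_n,\ n\ge1&(S[1],X[2+n])=\gamma'_{n-1}[1]&\gamma'_{n+1}
\end{array}
\]
For the entry $s^{-1}\beta$, the mutation of $s\beta=(W,X)$ at $X$ is $(W,Z)=\beta$; apply $s^{-1}$. Starting from the silting pair $\beta$, the table reaches $\alpha$, all $\gamma_n$ and all $\gamma'_n$. So every listed object is silting, and the list is closed under irreducible left mutation.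

For $\alpha$ and $\beta$, a composite $A\to B\to A$ is a nonisomorphism in $\operatorname{End}(A)=k$, hence zero; the endomorphism algebra is the $2$-cycle with radical square zero. For $\gamma_0,\gamma'_0$ it is the path algebra of $\bullet\to\bullet$, and for $n\ge1$ it is $k\times k$. All are representation-finite, so $\mathcal C$ is silting-discrete by Proposition~\ref{prop:criterion}(b). If $U\in\mathcal C$ is basic silting, then $\operatorname{Hom}^i(\beta,U)=0$ for large $i$, so $\beta[-\ell]\ge U$ for some $\ell$. By (A), $U$ is an iterated irreducible left mutation of $\beta[-\ell]$ and is on the list.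
\end{proof}

\section{Silting complexes that contain $P_3$}\label{sec:S0}

Call $T=P_3\oplus N_1\oplus N_2\in\mathcal S_0$ \emph{normalized of shape $\xi[t]$} if $(\pi N_1,\pi N_2)=(M_1,M_2)=\xi[t]$ with $\xi$ one of $\alpha,\beta,\gamma_n,\gamma'_n$. Then $N_l=\widetilde{M_l}$, so a normalized $T$ is determined by its shape. By Lemma~\ref{lem:reduce} and Proposition~\ref{prop:C}, every element of $\mathcal S_0$ is $s^jT$ with $T$ normalized.

\subsection{Patterns, lifts and duality}

The \emph{interval} of $M_l$ is the set of degrees of $\operatorname{Hom}^\bullet(P_3,M_l)$. It is $[-1-m,-m]$ for $Z[m],X[m],W[m]$ and $[-3-m,-m]$ for $S[m]$. By (H1) and (H2), the spaces $\operatorname{Hom}(P_3,N_l)$ and $\operatorname{Hom}(N_l,P_3)$ have dimension at most $1$; the first is nonzero when $0$ is in the interval, the second when $1$ is. We call $N_l$ \emph{in}, \emph{out}, \emph{both} or \emph{free} if the first only, the second only, both or neither is nonzero. These labels form the \emph{pattern} of $T$. The functor $s$ preserves intervals and patterns.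

\begin{lemma}\label{lem:lifts}
If the interval of $M$ lies in $(-\infty,0]$, then $\widetilde M=M$. Moreover
\[
\widetilde{W[-1]}=P_1,\quad\widetilde{Z[-1]}=P_2,\quad\widetilde{Z[m]}=Y[m+2]\ (m\le-2),\quad\widetilde{S[-1]}=X',\quad\widetilde{S[-2]}=L,
\]
where $L=(P_1\xrightarrow{(a_1\ 0)}P_2\oplus P_3\xrightarrow{\binom{x}{b_2}}P_2)$ in degrees $-1,0,1$. For $m\ne-1$ the lifts of $Z[m]$ and $X[m]$ lie in $O$.
\end{lemma}

\begin{proof}
The first claim is the definition. For the others we check the hypotheses of Lemma~\ref{lem:lift} with (R3), (R4) and identify the image in $\mathcal Q$. For $P_1,P_2$ this was done after Lemma~\ref{lem:reduce}. For $Y$ we find $\operatorname{Hom}^\bullet(P_3,Y)=0$ and $\operatorname{Hom}^\bullet(Y,P_3)=k^{[-1,0]}$. So $\operatorname{Hom}^\bullet(Y[m+2],P_3)=k^{[m+1,m+2]}$, which has no positive degree if $m\le-2$. In $\mathcal Q$ we have $Y\cong P_2[-1]$ and $Z\cong P_2[1]$, so $Y\cong Z[-2]$. For $X'$ we find $\operatorname{Hom}^\bullet(P_3,X')=k^{[-2,0]}$ and $\operatorname{Hom}^\bullet(X',P_3)=k^{\{0\}}$; it is indecomposable by Lemma~\ref{lem:orbit} and has class $[P_1]\neq[P_3]$;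 and $S=\operatorname{cone}(X'\to P_3)\cong X'[1]$ in $\mathcal Q$.

For $L$, the complex $\operatorname{Hom}(P_3,L^\bullet)$ is $kb_2b_1\xrightarrow{0}kb_2\oplus ke_3\to kb_2$ with $b_2\mapsto0$, $e_3\mapsto b_2$. So $\operatorname{Hom}^\bullet(P_3,L)=k^{[-1,0]}$, spanned in degree $0$ by $u=(b_2\ \ 0)$. The complex $\operatorname{Hom}(L^{-\bullet},P_3)$ is $ka_2\xrightarrow{0}ka_2\oplus ke_3\to ka_1a_2$ with $a_2\mapsto a_1a_2$, $e_3\mapsto0$. So $\operatorname{Hom}^\bullet(L,P_3)=k^{[-1,0]}$, spanned in degree $0$ by the projection $w$. Since $uw=0$, $P_3$ is not a summand. The subcomplex $X'[-1]\subset L$ has quotient $P_3$, so $L\cong X'[-1]\cong S[-2]$ in $\mathcal Q$.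

The lift of $Z[m]$ is $Z[m]$ for $m\ge0$ and $Y[m+2]$ for $m\le-2$; both lie in $O$ by Lemma~\ref{lem:orbit}. The lift of $X[m]=sZ[m]$ is $s$ of it.
\end{proof}

The duality $\delta$ halves the case analysis. Say that $T\in\mathcal S_0$ has \emph{type} $\alpha$, $\beta$, $\gamma$ or $\gamma'$ according to the shape of a normalization $s^{-j}T$.

\begin{lemma}\label{lem:dual}
The duality $\delta$ maps $\mathcal S_0$ to itself and exchanges ``in'' and ``out''. It preserves type $\alpha$ and exchanges types $\gamma$ and $\gamma'$; in the latter case $\delta$ of the summand that lifts a shift of $s^jS$ is again such a summand.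
\end{lemma}

\begin{proof}
The first sentence holds because $\delta P_3=P_3$. For the same reason $\delta$ induces a duality of $\mathcal Q$, so $\operatorname{Hom}^\bullet(\pi\delta N,\pi\delta N')\cong\operatorname{Hom}^\bullet(\pi N',\pi N)$. By Lemma~\ref{lem:table}, the total dimensions of $\operatorname{Hom}^\bullet(M_l,M_l)$ are $1,1$ in type $\alpha$; $2,1$ in type $\beta$; and $1,4$ in types $\gamma,\gamma'$, with $4$ for the shift of $S$. The duality preserves these numbers. In type $\gamma$ all graded maps from the member of dimension $4$ to the other vanish and those in the opposite direction do not; in type $\gamma'$ it is the reverse. The duality reverses the direction.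
\end{proof}

\subsection{Endomorphism algebras}

Most endomorphism algebras that occur are covered by one lemma.

\begin{lemma}\label{lem:three}
Let $B$ be a basic algebra with three vertices such that $e_iBe_i=k$ for all $i$, $\dim e_iBe_j\le1$ for $i\ne j$, and not all six spaces $e_iBe_j$ $(i\ne j)$ are nonzero. Then $B$ is representation-finite.
\end{lemma}

\begin{proof}
Write $B=kQ/I$ with $I$ admissible, and let $i,j,l$ denote the three vertices in any order. The quiver has no loops or multiple arrows. A path of positive length from a vertex to itself lies in the radical of $e_iBe_i=k$ and vanishes. A path of length $\ge3$ repeats a vertex and vanishes. If $i\to l$ is an arrow, it spans $e_iBe_l$ and is not in $\operatorname{rad}^2B$, so the path $i\to j\to l$ vanishes. From $i$ to $l$ there is at most one path of length $2$, so $I$ is spanned by paths. Each vertex has at most two arrows in and two out. The only possible nonzero continuations of $i\to j$ are $j\to l$ on the right and $l\to i$ on the left. So $B$ is a string algebra, and we must exclude bands.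

Suppose a directed piece of a band is $i\to j\to l$. At $l$ it meets another arrow with target $l$, which can only be $i\to l$. Then the piece vanishes in $B$, a contradiction. So all pieces are single arrows, and at each turn the next arrow is forced: the band runs $i\to j\leftarrow l\to i\leftarrow j\to l\leftarrow i$. All six arrows exist, a contradiction.
\end{proof}

\begin{proposition}\label{prop:End}
For every $T\in\mathcal S_0$ the algebra $B=\operatorname{End}(T)$ is $\tau$-tilting finite.
\end{proposition}

\begin{proof}
We may take $T$ normalized. The \emph{$P_3$-part} of $\operatorname{Hom}(N_l,N_m)$ is the kernel in (H3). It is spanned by one composite $N_l\to P_3\to N_m$, and it is zero unless $N_l$ is out or both and $N_m$ is in or both. Recall that $\operatorname{End}(M_l)=k$ and $\dim\operatorname{Hom}(M_l,M_m)\le1$. Lemma~\ref{lem:three} gives: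
\begin{itemize}
\item[$(\ast)$] $B$ is representation-finite if $\operatorname{End}(N_1)=\operatorname{End}(N_2)=k$, the Hom spaces between $N_1$ and $N_2$ have dimension $\le1$, and some $N_l$ is not both. This holds if no summand is out or both, and also if no summand is in or both.
\end{itemize}

\emph{Shape $\alpha[t]=(Z[t],X[t+1])$.} The intervals are $[-1-t,-t]$ and $[-2-t,-1-t]$, so the patterns are:
\[
\begin{array}{c|cccccc}
t&\ge1&0&-1&-2&-3&\le-4\\\hline
N_1&\text{free}&\text{in}&\text{both}&\text{out}&\text{free}&\text{free}\\
N_2&\text{free}&\text{free}&\text{in}&\text{both}&\text{out}&\text{free}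
\end{array}
\]
For $t\ne-1,-2$ use $(\ast)$. For $t=-1$ we have $T=P_3\oplus P_2\oplus X$. With $p,q$ as in Lemma~\ref{lem:rs}, $\operatorname{Hom}(P_2,X)=kp$, $\operatorname{Hom}(X,P_2)=kq$, $\operatorname{Hom}(P_3,X)=kb_2p$, $\operatorname{Hom}(X,P_3)=0$ and $\operatorname{End}(X)=k$. So $B$ is generated by $q,p,a_2,b_2$, and $qp=0$, $b_2a_2=0$, $pq=x=a_2b_2$. Thus $B$ is a quotient of $\Pi$, and it is $\tau$-tilting finite by Lemma~\ref{lem:bricks}. For $t=-2$, Lemma~\ref{lem:dual} shows that $\delta T$ has type $\alpha$ with one summand in and one both. The table forces $\delta T=s^j(P_3\oplus P_2\oplus X)$, so $B$ is the opposite of the previous algebra.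

\emph{Shape $\beta[t]$.} Both intervals are $[-1-t,-t]$. For $t=-1$ we have $T=\Pi$. Otherwise both summands are in, both are out, or both are free, and $(\ast)$ applies.

\emph{Shape $\gamma_n[t]=(Z[t],S[n+t])$.} The intervals are $[-1-t,-t]$ and $[-3-n-t,-n-t]$. For $t\ge0$ they lie in $(-\infty,0]$, no summand is out or both, and $(\ast)$ applies.

Let $t=-1$, so $N_1=P_2$. If $n=0$, then $N_2=X'=r^2P_1$ and $\operatorname{End}(X')=k$. Let $\iota\colon P_2\to X'$ be the inclusion in degree $0$ and $f\colon X'\to P_3$ the map $a_2$. Then $\operatorname{Hom}(P_2,X')=k\iota$, $\operatorname{Hom}(X',P_3)=kf$, $\operatorname{Hom}(P_3,X')=kb_2\iota$, and $\operatorname{Hom}(X',P_2)=kx=kfb_2$. Also $a_2=\iota f$ and $x=\iota fb_2$ on $P_2$. So $B$ is generated by the oriented cycle $P_2\xrightarrow{\iota}X'\xrightarrow{f}P_3\xrightarrow{b_2}P_2$ and is a Nakayama algebra. If $n\ge1$, then $N_2=S[n-1]$, which has no graded maps to or from $P_2$ and none to $P_3$. For $n=1$ let $c\colon P_3\to S$ be the identity onto the last term. Then $B$ is generated by $a_2,b_2,c$ with $b_2a_2=0=a_2c$, so it is a quotient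 of a string algebra in which no vertex has two incoming arrows; use (S). For $n\ge2$, $N_2$ is free and $B=k\times\operatorname{End}(P_2\oplus P_3)$, where the second factor is generated by the cycle $a_2,b_2$.

Let $t=-2$, so $N_1=Y$ is out. Then $\operatorname{End}(Y)=k$ and $\operatorname{Hom}(N_2,Y)=\operatorname{Hom}(M_2,M_1)=0$, since no $P_3$-part ends in $Y$. For $n\ge1$ we have $\operatorname{Hom}(M_1,M_2)=0$, so $\operatorname{Hom}(Y,N_2)$ is its $P_3$-part and has dimension $\le1$. The second interval is $[-1-n,2-n]$. For $n\ge2$, $N_2$ is not both, so $\operatorname{End}(N_2)=k$; for $n=1$, $N_2=X'$ and again $\operatorname{End}(N_2)=k$. So $(\ast)$ applies. For $n=0$ we have $N_2=L$, which is both, and $\operatorname{Hom}(M_1,M_2)=k$; we must show that the $P_3$-parts of $\operatorname{Hom}(Y,L)$ and $\operatorname{End}(L)$ vanish. They are spanned by $yu$ and $wu$, where $u,w$ are as in the proof of Lemma~\ref{lem:lifts} and $y\colon Y\to P_3$ is the identity in degree $0$. The map $yu$ is $(b_2\ \ 0)$ in degree $0$ and zero in degree $1$. The homotopy $(1\ \ {-a_2})\colon Y^1\to L^0$ gives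 $b_2(1\ \ {-a_2})=(b_2\ \ 0)$ in degree $0$ and $x-a_2b_2=0$ in degree $1$. So $yu=0$. The map $wu$ is $\left(\begin{smallmatrix}0&0\\ b_2&0\end{smallmatrix}\right)$ in degree $0$ and zero elsewhere. The homotopy $h^1=(1\ \ {-a_2})\colon L^1\to L^0$, $h^0=\binom{-b_1}{0}\colon L^0\to L^{-1}$ gives $-a_1b_1=0$ in degree $-1$, $x-a_2b_2=0$ in degree $1$, and in degree $0$
\[
\begin{pmatrix}x&-xa_2\\ b_2&-b_2a_2\end{pmatrix}+\begin{pmatrix}-b_1a_1&0\\0&0\end{pmatrix}=\begin{pmatrix}0&0\\ b_2&0\end{pmatrix}.
\]
So $wu=0$, and $(\ast)$ applies.

Let $t\le-3$, so $N_1$ is free. Then $\operatorname{End}(N_1)=k$ and $\operatorname{Hom}(N_2,N_1)=0$. Let $v\colon N_1\to N_2$, $w\colon N_2\to P_3$ and $u\colon P_3\to N_2$ span their Hom spaces; some of them may be zero. The radical of $\operatorname{End}(N_2)$ is its $P_3$-part $kwu$, so $v,w,u$ generate $B$. We have $vw=0$ because $N_1$ is free, and $uw=0$ because it is a nonisomorphism in $\operatorname{End}(P_3)=k$. So $B$ is a quotient of the string algebra with arrows $v,w,u$ and relations $vw=0=uw$. No vertex has two outgoing arrows; use (S).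

\emph{Shape $\gamma'_n[t]$.} By Lemma~\ref{lem:dual}, $\delta T$ has type $\gamma$, so $B$ is the opposite of an algebra just treated.
\end{proof}

\section{Closure under mutation and the end of the proof}\label{sec:closure}

Let $\mathcal S$ be the set of basic silting complexes with a summand in $O$. If $gP_3$ is a summand of $T$, then $g^{-1}T\in\mathcal S_0$; so $\mathcal S=G\mathcal S_0$.

\begin{proposition}\label{prop:closure}
The set $\mathcal S$ is closed under irreducible left mutation.
\end{proposition}

\begin{proof}
Autoequivalences commute with mutation and $G$ preserves $O$, so it suffices to mutate a normalized $T=P_3\oplus N_1\oplus N_2$. Mutation at $N_l$ keeps $P_3$. Mutation at $P_3$ keeps $N_1,N_2$ and adds a summand $P_3'$, so we need $N_1$, $N_2$ or $P_3'$ in $O$. Every shape has a member $Z[m]$ or $X[m]$, and by Lemma~\ref{lem:lifts} we are done if such a member has $m\ne-1$. This settles $\alpha[t]$, since $t$ and $t+1$ are not both $-1$. It leaves $\beta[-1]$, $\gamma_n[-1]$ and $\gamma'_n[-3-n]$. For $\beta[-1]$ we have $N_1=P_1\in O$.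

\emph{Shape $\gamma_n[-1]$}, where $T=P_3\oplus P_2\oplus N_2$. If $n=0$, then $N_2=X'\in O$. If $n\ge2$, then $\operatorname{Hom}(P_3,N_2)=0$, so $b_2\colon P_3\to P_2$ is an approximation and $P_3'=X_3\in O$. If $n=1$, then $N_2=S$, and $(b_2\ \ c)\colon P_3\to P_2\oplus S$ is an approximation because $b_2$ and $c$ span $\operatorname{Hom}(P_3,P_2)$ and $\operatorname{Hom}(P_3,S)$. Its cone is
\[
P_1\xrightarrow{a_1}P_2\xrightarrow{(x\ 0)}P_2\oplus P_3\xrightarrow{\left(\begin{smallmatrix}0&a_2\\ b_2&1\end{smallmatrix}\right)}P_2\oplus P_3 .
\]
Canceling $P_3$ by (C1) makes the last differential $-a_2b_2=-x$. So the cone is $V$, which is indecomposable, and $P_3'=V\in O$.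

\emph{Shape $\gamma'_n[-3-n]=(S[-3-n],X[-1])$.} Since $s^{-1}X[-1]=Z[-1]$ lifts to $P_2$, we have $s^{-1}T=P_3\oplus P_2\oplus N'$, where $N'$ lifts an object with interval $[n,n+3]$. If $n\ge1$, then $\operatorname{Hom}(P_3,N')=0$, the mutation of $s^{-1}T$ at $P_3$ adds $X_3$, and $P_3'=sX_3\in O$. For $n=0$ we identify $T$ by duality. The silting complex $P_3\oplus P_2\oplus X'$ has shape $\gamma_0[-1]$. By Lemma~\ref{lem:dual}, its dual $T_1=P_3\oplus P_2\oplus F$ lies in $\mathcal S_0$, and
\[
\pi F\cong s^jS[t'],\qquad\pi P_2\cong s^jX[2+n'+t']
\]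
for some $j,t'\in\mathbb Z$ and $n'\ge0$. By (R3), $\operatorname{Hom}^\bullet(P_3,F)=k^{\{0\}}$. By (H1), the interval $[-3-t',-t']$ meets $(-\infty,0]$ exactly in $\{0\}$, so $t'=-3$. The summand $P_2$ is both, so its interval is $[0,1]$ and $2+n'+t'=-1$, that is, $n'=0$. Thus $s^{-j}T_1$ is normalized of shape $\gamma'_0[-3]$. It equals $T$, and $T$ contains $s^{-j}F\in O$, which is a summand other than $P_3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In type $A_3$ the set $\mathcal S$ contains $\Pi$ and is closed under irreducible left mutation by Proposition~\ref{prop:closure}. Each $T\in\mathcal S$ is $gT_0$ with $g\in G$ and $T_0\in\mathcal S_0$, so $\operatorname{End}(T)\cong\operatorname{End}(T_0)$ is $\tau$-tilting finite by Proposition~\ref{prop:End}. By Proposition~\ref{prop:criterion}(b), $\Pi(A_3)$ is silting-discrete. Propositions~\ref{prop:trivial} and~\ref{prop:A2} treat $A_1$, $D_{2m}$, $E_7$, $E_8$ and $A_2$, and Corollary~\ref{cor:failure} treats the remaining Dynkin types.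
\end{proof}

\begin{thebibliography}{99}

\bibitem{AIR} Adachi, Iyama and Reiten.

\bibitem{Ai} Aihara, 2013.

\bibitem{AI} Aihara and Iyama, 2012.

\bibitem{AM} Aihara and Mizuno, 2017.

\bibitem{AD} Jenny August and Alex Dugas, \emph{Silting and Tilting for Weakly Symmetric Algebras}, arXiv:2101.03097 (2021).

\bibitem{BBK} Brenner, Butler and King, \emph{Periodic algebras which are almost Koszul}, 2002.

\bibitem{DIJ} Demonet, Iyama and Jasso, 2019.

\bibitem{IJY} Iyama, J{\o}rgensen and Yang, 2014.

\bibitem{Mi} Mizuno, 2014.

\end{thebibliography}
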